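\title{Rectifiable $p$-spaces are $D$-spaces}

\begin{abstract}
We prove that every rectifiable $p$-space is a $D$-space. The proof isolates a property of $T_1$ spaces, given by a sequence of symmetric relations whose squares shrink around a compact set at each point. We show that rectifiable $p$-spaces have this property, and that it implies the $D$-property by a transfinite greedy selection with countable bookkeeping. Neither hypothesis of the theorem can be dropped.
\end{abstract}

\section{The question and the result}\label{sec:intro}

We work in ZFC, all spaces are $T_1$ (points are closed), and $\mathbb N=\{0,1,2,\dots\}$. The question involves three notions.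

A \emph{neighborhood assignment} on a space $X$ is a choice of an open set $N(x)\ni x$ for every $x\in X$. For $A\subset X$ we write $N(A)=\bigcup_{a\in A}N(a)$. The space $X$ is a \emph{$D$-space} if for every neighborhood assignment $N$ there is a closed discrete set $D\subset X$ with $N(D)=X$.

A Tychonoff space $X$ is a \emph{$p$-space} (in the sense of Arhangel'ski\u{\i}) if there are families $\gamma_0,\gamma_1,\dots$ of open subsets of the \v{C}ech--Stone compactification $\beta X$ such that each $\gamma_n$ covers $X$ and
\[
\bigcap_{n\in\mathbb N}\mathrm{St}(x,\gamma_n)\subset X\quad\text{for every }x\in X,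
\qquad\text{where }\ \mathrm{St}(x,\gamma)=\bigcup\{U\in\gamma:x\in U\}.
\]

A space $G$ is \emph{rectifiable} if there are a point $e\in G$ and a homeomorphism $\varphi:G\times G\to G\times G$ that preserves the first coordinate and satisfies $\varphi(x,x)=(x,e)$ for all $x\in G$. Every topological group is rectifiable, with $\varphi(x,y)=(x,x^{-1}y)$.

The following question comes from the paper of Bao and Lin \cite{BL}: \emph{is every rectifiable $p$-space a $D$-space?} The answer is yes.

\begin{theorem}\label{thm:main}
Every rectifiable $p$-space is a $D$-space.
\end{theorem}

Here is why one would expect this. Compact spaces and metrizable spaces are $D$-spaces, and the class of $p$-spaces contains all compact Hausdorff and all metrizable spaces. In a $p$-space every point lies in a compact set with a countable base of neighborhoods, but the definition does not relate the neighborhoods chosen at different points. A rectifiable space supplies such a relation: it has translations, depending continuously on the point, which carry one compact set and its neighborhoods to every point at once. A rectifiable $p$-space therefore resembles a metric space whose points have been replaced by compact sets.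 In a group one could try to make this picture literal by passing to cosets of a compact subgroup. The translations of a rectifiable space need not come from an associative operation, so subgroups and cosets are not at hand, and our proof forms no quotient.

Section~\ref{sec:notions} proves the elementary statements just made and shows that neither hypothesis suffices alone. Section~\ref{sec:greedy} sets up the selection procedure and runs it for metric spaces, where the main idea is already visible. Section~\ref{sec:star} extracts what that argument needs, a property $(\star)$, and proves that $(\star)$ implies the $D$-property (Theorem~\ref{thm:star}). Section~\ref{sec:rect} verifies $(\star)$ for rectifiable $p$-spaces; a weaker hypothesis than being a $p$-space turns out to be enough (Corollary~\ref{cor:weak}).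

\section{What the three notions measure}\label{sec:notions}

\subsection*{$D$-spaces}
A set $D\subset X$ is closed and discrete exactly when every $z\in X$ has a neighborhood meeting $D$ in at most the point $z$. Hence subsets of closed discrete sets are closed discrete, and in a $T_1$ space so are finite sets.

The $D$-property is compactness with ``finite'' relaxed to ``closed discrete''. Indeed, $X$ is compact if and only if every neighborhood assignment $N$ admits a finite $D$ with $N(D)=X$: the sets $N(x)$ form an open cover, and conversely every open cover yields an assignment by choosing for each $x$ a member containing $x$. So compact spaces are $D$-spaces. In the other direction, \emph{a countably compact $D$-space is compact}. For this recall that $X$ is countably compact if every countable open cover has a finite subcover. Closed discrete subsets of such a space are finite: if distinct points $d_0,d_1,\dots$ formed a closed discrete set, the open sets $X\setminus\{d_j:j\ge k\}$, $k\in\mathbb N$, would cover $X$ with no finite subcover.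

\subsection*{$p$-spaces}
About $\beta X$ we use only that it is a compact Hausdorff, hence regular, space containing $X$ as a dense subspace. A locally compact dense subspace of a Hausdorff space is open, so a locally compact Hausdorff space $X$ is a $p$-space with $\gamma_n=\{X\}$. A metric space $(X,d)$ is a $p$-space too. Let $\gamma_n$ consist of the open sets $U\subset\beta X$ with $\operatorname{diam}(U\cap X)\le2^{-n}$; it covers $X$, since each ball of radius $2^{-n-1}$ is the trace of an open subset of $\beta X$. Given $x\in X$ and $z\ne x$ in $\beta X$, let $C$ be a closed neighborhood of $x$ in $\beta X$ with $z\notin C$. For large $n$, every $U\in\gamma_n$ with $x\in U$ satisfies $U\cap X\subset C$, hence $U\subset\operatorname{cl}(U\cap X)\subset C$ by density. Thus $\bigcap_n\mathrm{St}(x,\gamma_n)=\{x\}$.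

An \emph{outer base} of a set $H\subset X$ is a family of open sets containing $H$ such that every open $U\supset H$ contains a member of the family. A countable outer base $V_0,V_1,\dots$ may be taken decreasing: replace $V_n$ by $V_0\cap\dots\cap V_n$. The next lemma is the only consequence of the $p$-space hypothesis that the proof of Theorem~\ref{thm:main} uses.

\begin{lemma}\label{lem:p}
Every point $x$ of a $p$-space $X$ lies in a compact set $H\subset X$ that has a countable outer base in $X$.
\end{lemma}

\begin{proof}
Let $\gamma_n$ be as in the definition, pick $G_n\in\gamma_n$ with $x\in G_n$, and let closures be taken in $\beta X$. By regularity choose inductively open sets $O_n\ni x$ in $\beta X$ with $\operatorname{cl}O_0\subset G_0$ and $\operatorname{cl}O_n\subset G_n\cap O_{n-1}$ for $n\ge1$. Put $H=\bigcap_n\operatorname{cl}O_n$; since $\operatorname{cl}O_{n+1}\subset O_n$, also $H=\bigcap_nO_n$. The set $H$ is closed in $\beta X$, hence compact, it contains $x$, and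
\[
H\subset\bigcap_nG_n\subset\bigcap_n\mathrm{St}(x,\gamma_n)\subset X .
\]
Let $V_n=O_n\cap X\supset H$. If $U\supset H$ is open in $X$, write $U=U'\cap X$ with $U'$ open in $\beta X$. The compact sets $\operatorname{cl}O_n\setminus U'$ decrease and have empty intersection, so one of them is empty. For that $n$ we have $V_n\subset U'\cap X=U$.
\end{proof}

\subsection*{Rectifiable spaces}
Since $\varphi$ preserves the first coordinate, so does $\varphi^{-1}$, and we may write $\varphi(x,y)=(x,q(x,y))$ and $\varphi^{-1}(x,y)=(x,p(x,y))$ with continuous $p,q:G\times G\to G$. The defining conditions become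
\begin{equation}\label{eq:pq}
p(x,q(x,y))=y,\qquad q(x,p(x,y))=y,\qquad q(x,x)=e\qquad(x,y\in G).
\end{equation}
Conversely, continuous maps satisfying \eqref{eq:pq} define such a $\varphi$. For each $x$ the map $q(x,\cdot)$ is a homeomorphism of $G$ with inverse $p(x,\cdot)$, and it sends $x$ to $e$. One should read $q(x,y)$ as the position of $y$ seen from $x$. In a group, $p(x,y)=xy$ and $q(x,y)=x^{-1}y$.

\begin{example}\label{ex:line}
On $\mathbb R$ with $e=0$ the maps $p(x,y)=x+2^xy$ and $q(x,y)=2^{-x}(y-x)$ satisfy \eqref{eq:pq}. The operation $p$ is not associative: $p(p(1,1),1)=p(3,1)=11$, while $p(1,p(1,1))=p(1,3)=7$. Closeness measured by $q$ is not symmetric: $|q(1,0)|=\frac12$, while $|q(0,1)|=1$.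
\end{example}

\subsection*{Neither hypothesis suffices alone}
Both examples below are countably compact and not compact, so they are not $D$-spaces. In both, every countable subset lies in a compact subspace, and this gives countable compactness: if an open cover $U_0,U_1,\dots$ had no finite subcover, we could pick $x_k\notin U_0\cup\dots\cup U_k$; a compact set containing all $x_k$ lies in some $U_0\cup\dots\cup U_m$, which is false for $x_m$.

\begin{example}[a $p$-space that is not a $D$-space]\label{ex:omega}
Let $\omega_1$ be the space of countable ordinals with the order topology. The intervals $[0,a]$, $a<\omega_1$, are compact and open. So $\omega_1$ is locally compact Hausdorff, hence a $p$-space. A countable subset is bounded, so it lies in some $[0,a]$. The cover by the sets $[0,a]$ has no finite subcover.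
\end{example}

\begin{example}[a topological group that is not a $D$-space]\label{ex:sigma}
Let $\Sigma$ be the subgroup of $2^{\omega_1}=(\mathbb Z/2)^{\omega_1}$ consisting of the points with countable support. It is a Tychonoff topological group, hence rectifiable. A countable subset of $\Sigma$ lies in $\{x:x|_{\omega_1\setminus A}=0\}\subset\Sigma$, where $A$ is the countable union of the supports, and this subgroup is closed in $2^{\omega_1}$, hence compact. The group $\Sigma$ is dense in $2^{\omega_1}$, because it contains the points with finite support, and it omits the constant function $1$. So $\Sigma$ is not closed in the Hausdorff space $2^{\omega_1}$, and it is not compact.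
\end{example}

\section{Greedy selection and the metric case}\label{sec:greedy}

Fix a space $X$ and a neighborhood assignment $N$. The natural way to find $D$ is greedy: keep adding points that are not yet covered until everything is covered. We allow finitely many points at a time. Thus we consider an ordinal $\tau$ and finite sets $F_\xi\subset X$, $\xi<\tau$, we put $D_\xi=\bigcup_{\eta<\xi}F_\eta$ for $\xi\le\tau$, and we require:
\begin{itemize}
\item[(G1)] $F_\xi\cap N(D_\xi)=\emptyset$ for all $\xi<\tau$;
\item[(G2)] $N(D_\tau)=X$.
\end{itemize}
By (G1), points chosen after stage $\xi$ stay out of $N(F_\xi)$, so they cannot accumulate at a point that is covered at stage $\xi$. The danger comes from points chosen \emph{before} a given point is covered. It is controlled by the condition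
\[
(\mathrm C_\xi)\qquad\operatorname{cl}D_\xi\subset N(D_\xi).
\]

\begin{lemma}\label{lem:greedy}
Let $F_\xi$, $\xi<\tau$, be finite sets satisfying \textup{(G1)} and \textup{(G2)}.
\begin{itemize}
\item[(a)] $(\mathrm C_0)$ holds, and $(\mathrm C_\xi)$ implies $(\mathrm C_{\xi+1})$ for $\xi<\tau$.
\item[(b)] If $(\mathrm C_\xi)$ holds for all $\xi<\tau$, then $D_\tau$ is closed and discrete.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $D_0=\emptyset$. The finite set $F_\xi$ is closed, so $\operatorname{cl}D_{\xi+1}=\operatorname{cl}D_\xi\cup F_\xi\subset N(D_\xi)\cup N(F_\xi)=N(D_{\xi+1})$.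

(b) Let $z\in X$. By (G2) there is a least $\xi<\tau$ with $z\in N(F_\xi)$. Then $z\notin\bigcup_{\eta<\xi}N(F_\eta)=N(D_\xi)$, so $z\notin\operatorname{cl}D_\xi$ by $(\mathrm C_\xi)$, and $U=N(F_\xi)\setminus\operatorname{cl}D_\xi$ is an open neighborhood of $z$. It misses $D_\xi$. For $\xi<\eta<\tau$ it misses $F_\eta$, because $U\subset N(F_\xi)\subset N(D_\eta)$ and (G1) holds. Hence $U\cap D_\tau\subset F_\xi$. Removing from $U$ the finite closed set $F_\xi\setminus\{z\}$ leaves a neighborhood of $z$ that meets $D_\tau$ in at most $z$.
\end{proof}

The conditions $(\mathrm C_\xi)$ are also necessary, since subsets of a closed discrete set are closed. So the whole difficulty is to secure $(\mathrm C_\sigma)$ at nonzero limit ordinals $\sigma$, and an arbitrary greedy choice does not do this.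

\begin{example}\label{ex:interval}
Let $X=[0,1]$, $N(0)=[0,\frac18)$ and $N(x)=(\frac x2,1]$ for $x>0$. Take $F_k=\{2^{-k}\}$ for $k\in\mathbb N$ and $F_\omega=\{0\}$. For $k\ge1$ we have $N(D_k)=(2^{-k},1]$, and $N(D_\omega)=(0,1]$, so (G1) and (G2) hold with $\tau=\omega+1$. But $0\in\operatorname{cl}D_\omega\setminus N(D_\omega)$, and $D_\tau$ is not discrete: the point $0$ is covered too late.
\end{example}

A point $x$ at which the chosen points accumulate must be covered before the next limit stage. We cannot attend to each candidate $x$ in turn: there may be uncountably many, and there are only countably many stages between consecutive limit ordinals. The points $y$ chosen between consecutive limit ordinals, however, form a countable set. So we attach the work to them. Let $W_n(y)$ be the ball of radius $2^{-n}$ about $y$. The \emph{task} $(y,n)$ is: if $W_n(y)$ can be covered by adding finitely many uncovered points, add them. In Example~\ref{ex:interval}, consider the task $(\frac1{32},4)$ at a stage when $0$ is still uncovered. Here $W_4(\frac1{32})=[0,\frac3{32})\subset N(0)$, so the task can be done by adding $0$; and every way of doing it adds $0$, because $0\in N(x)$ only for $x=0$. The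 accumulation at $0$ is stopped in time.

The next lemma schedules all tasks. It needs nothing about the sets $W_n(y)$ except that they are indexed by $\mathbb N$.

\begin{lemma}\label{lem:tasks}
Let $N$ be a neighborhood assignment on $X$ and let $W_n(y)\subset X$, for $y\in X$ and $n\in\mathbb N$, be arbitrary sets. There are an ordinal $\tau$ and finite sets $F_\xi$, $\xi<\tau$, satisfying \textup{(G1)}, \textup{(G2)} and
\begin{itemize}
\item[(G3)] for all $\eta<\tau$, $y\in F_\eta$ and $n\in\mathbb N$ there is $\zeta<\tau$ with $\eta<\zeta<\eta+\omega$ such that: if some finite set $F$ satisfies $F\cap N(D_\zeta)=\emptyset$ and $W_n(y)\subset N(D_\zeta\cup F)$, then $W_n(y)\subset N(D_{\zeta+1})$.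
\end{itemize}
\end{lemma}

\begin{proof}
Every ordinal is uniquely $\xi=\lambda+i$ with $i\in\mathbb N$ and $\lambda$ zero or a limit ordinal. Every integer $i\ge1$ is uniquely $i=2^j(2k+1)$ with $j,k\in\mathbb N$, and then $j<2^j\le i$. We define $F_\xi$ by transfinite recursion. Whenever $F_\xi\ne\emptyset$ we also fix a surjection $t_\xi:\mathbb N\to F_\xi\times\mathbb N$, the list of tasks created at stage $\xi$.

\emph{Stage $\xi=\lambda$.} If $N(D_\lambda)=X$, stop and put $\tau=\lambda$. Otherwise let $F_\lambda=\{y_\lambda\}$ for some $y_\lambda\notin N(D_\lambda)$.

\emph{Stage $\xi=\lambda+i$ with $i=2^j(2k+1)$.} The set $F_{\lambda+j}$ is already defined. If it is empty, put $F_\xi=\emptyset$. Otherwise let $(y,n)=t_{\lambda+j}(k)$. If there is a finite set $F$ with $F\cap N(D_\xi)=\emptyset$ and $W_n(y)\subset N(D_\xi\cup F)$, let $F_\xi$ be one such set; if there is none, put $F_\xi=\emptyset$.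

Condition (G1) holds at every stage. For $\lambda'<\lambda$ we have $y_{\lambda'}\in D_\lambda\subset N(D_\lambda)$, so the points $y_\lambda$ are distinct. Since the limit ordinals do not inject into the set $X$, the recursion stops, and (G2) holds. For (G3), write $\eta=\lambda+j$, choose $k$ with $t_\eta(k)=(y,n)$ and put $\zeta=\lambda+2^j(2k+1)$. Then $\eta<\zeta<\lambda+\omega=\eta+\omega$, and $\zeta<\tau$ because $\tau$ is a limit ordinal above $\eta$. If a set $F$ as in (G3) exists, then $W_n(y)\subset N(D_\zeta\cup F_\zeta)=N(D_{\zeta+1})$ by the choice of $F_\zeta$.
\end{proof}

The bound $\zeta<\eta+\omega$ is the point of the schedule: if $\sigma$ is a limit ordinal and $\eta<\sigma$, then $\zeta+1<\sigma$. A task created before a limit stage is handled before that stage.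

\begin{proposition}\label{prop:metric}
Every metric space is a $D$-space.
\end{proposition}

\begin{proof}
Write $B(y,r)$ for the open ball. Given $N$, apply Lemma~\ref{lem:tasks} with $W_n(y)=B(y,2^{-n})$. By Lemma~\ref{lem:greedy} and induction it suffices to prove $(\mathrm C_\sigma)$ for nonzero limit ordinals $\sigma<\tau$. Suppose $x\in\operatorname{cl}D_\sigma\setminus N(D_\sigma)$. Choose $n$ with $B(x,2\cdot2^{-n})\subset N(x)$, and then $y\in D_\sigma\cap W_n(x)$, say $y\in F_\eta$ with $\eta<\sigma$. Let $\zeta$ be given by (G3), so $\zeta+1<\sigma$. The set $F=\{x\}$ misses $N(D_\zeta)\subset N(D_\sigma)$, and $W_n(y)\subset B(x,2\cdot2^{-n})\subset N(F)$ by the triangle inequality. By (G3), $W_n(y)\subset N(D_{\zeta+1})\subset N(D_\sigma)$. But $x\in W_n(y)$ by the symmetry of the metric, so $x\in N(D_\sigma)$, a contradiction.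
\end{proof}

The bad point $x$ serves only as a witness that the task $(y,n)$ can be done. The construction need not add $x$ to $D$; whatever it adds covers $W_n(y)$, and therefore $x$.

\section{Property $(\star)$ implies the $D$-property}\label{sec:star}

The metric entered the last proof in three ways: through symmetry, through the openness of balls, and through the fact that two steps of size $2^{-n}$ from $x$ stay in a prescribed neighborhood of $x$. We keep the first two and weaken the third by replacing the point $x$ with a compact set. For a relation $W\subset X\times X$ put $W(x)=\{y:(x,y)\in W\}$, $W^0(x)=\{x\}$ and $W^{j+1}(x)=\bigcup\{W(y):y\in W^j(x)\}$. Thus $W^j(x)$ is the set of points reached from $x$ in $j$ steps, and $W^1(x)=W(x)$.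

\begin{definition}\label{def:star}
A space $X$ has \emph{property $(\star)$} if there are symmetric relations $W_0\supset W_1\supset\cdots$ on $X$, with every $W_n(x)$ open and $x\in W_n(x)$, and for each $x\in X$ a compact set $K(x)\subset X$, such that every open $O\supset K(x)$ contains $W_n^2(x)$ for some $n$.
\end{definition}

\begin{example}\label{ex:perfect}
Let $f:X\to M$ be a continuous closed map with compact fibers into a metric space $(M,d)$. Then $X$ has $(\star)$ with $W_n=\{(x,y):d(f(x),f(y))<2^{-n}\}$ and $K(x)=f^{-1}(f(x))$. Indeed, if $O\supset K(x)$ is open, then $M\setminus f(X\setminus O)$ is an open neighborhood of $f(x)$. It contains $B(f(x),2\cdot2^{-n})$ for some $n$, and so $W_n^2(x)\subset f^{-1}(B(f(x),2\cdot2^{-n}))\subset O$. The identity map gives metric spaces, with $K(x)=\{x\}$, and a constant map gives compact spaces, with $K(x)=X$.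
\end{example}

Definition~\ref{def:star} keeps the shape of this example and discards the map $f$; the sets $K(x)$ are not required to partition $X$.

\begin{theorem}\label{thm:star}
Every $T_1$ space with property $(\star)$ is a $D$-space.
\end{theorem}

Compared with the metric case there is one new difficulty. To show that a task near a bad point $x$ can be done, we must cover $K(x)$, and (G1) allows us to add uncovered points only. The uncovered part of $K(x)$ is handled by a finite set $F$ of its own points. The rest of $K(x)$ is already covered, and by compactness it is covered at some stage $\xi$ before the limit stage under consideration. This helps only for tasks scheduled after $\xi$, so we need a nearby point $y$ that was chosen late. The induction hypothesis $(\mathrm C_\xi)$, which the metric proof did not use at limit stages, provides it.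

\begin{proof}
Let $W_n$ and $K(x)$ witness $(\star)$ and let $N$ be a neighborhood assignment. Take $\tau$ and $F_\xi$ from Lemma~\ref{lem:tasks} for the sets $W_n(y)$. We prove $(\mathrm C_\sigma)$ for all $\sigma<\tau$ by induction; then $D_\tau$ is closed discrete by Lemma~\ref{lem:greedy}(b), and $N(D_\tau)=X$ by (G2). Lemma~\ref{lem:greedy}(a) covers zero and successor ordinals. Let $\sigma<\tau$ be a nonzero limit ordinal, assume $(\mathrm C_\xi)$ for all $\xi<\sigma$, and suppose $x\in\operatorname{cl}D_\sigma\setminus N(D_\sigma)$.

\emph{Step 1: covering $K(x)$.} The set $L=K(x)\setminus N(D_\sigma)$ is closed in $K(x)$, hence compact, and it is covered by the open sets $N(z)$, $z\in L$. So there is a finite $F\subset L$ with $L\subset N(F)$. The compact set $K(x)\setminus N(F)$ lies in $N(D_\sigma)$. Since $\sigma$ is a limit ordinal, $D_\sigma=\bigcup_{\xi<\sigma}D_\xi$, and $N(D_\sigma)$ is the union of the increasing open sets $N(D_\xi)$, $\xi<\sigma$. Hence $K(x)\subset N(D_\xi\cup F)$ for some $\xi<\sigma$, and by $(\star)$ there is $n$ with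
\begin{equation}\label{eq:cover}
W_n^2(x)\subset N(D_\xi\cup F).
\end{equation}

\emph{Step 2: a late point near $x$.} Since $x\notin N(D_\xi)$, condition $(\mathrm C_\xi)$ gives $x\notin\operatorname{cl}D_\xi$. So $W_n(x)\setminus\operatorname{cl}D_\xi$ is an open neighborhood of $x\in\operatorname{cl}D_\sigma$, and it contains a point $y\in D_\sigma\setminus D_\xi$. Then $y\in F_\eta$ for some $\eta$ with $\xi\le\eta<\sigma$.

\emph{Step 3: the task $(y,n)$.} Let $\zeta$ be given by (G3) for $\eta,y,n$. Then $\xi<\zeta$ and $\zeta+1<\sigma$. We have $F\cap N(D_\zeta)=\emptyset$, because $F\subset L$ misses $N(D_\sigma)$. Since $y\in W_n(x)$, the definition of $W_n^2(x)$ and \eqref{eq:cover} give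
\[
W_n(y)\subset W_n^2(x)\subset N(D_\xi\cup F)\subset N(D_\zeta\cup F).
\]
By (G3), $W_n(y)\subset N(D_{\zeta+1})\subset N(D_\sigma)$. By symmetry $x\in W_n(y)$, so $x\in N(D_\sigma)$. This contradiction proves $(\mathrm C_\sigma)$.
\end{proof}

\begin{remark}[where the hypotheses are used]\label{rem:hyp}
Openness of $W_n(x)$ is used in Step~2, and the square $W_n^2(x)$ in Step~3. The inclusions $W_n\supset W_{n+1}$ are not used in this proof. Each of the following four hypotheses is needed.

\emph{Symmetry} (last line of Step~3). On $\omega_1$ put $W_n(x)=K(x)=[0,x]$. Then $W_n^2(x)=K(x)$, and all of Definition~\ref{def:star} holds except symmetry. By Example~\ref{ex:omega}, $\omega_1$ is not a $D$-space.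

\emph{Countability} (the schedule in Lemma~\ref{lem:tasks}). In a topological group put $K(x)=\{x\}$ and $W_U=\{(x,y):x^{-1}y\in U\}$ for open $U=U^{-1}\ni e$. These relations are symmetric, $W_U(x)=xU$ is open, and every open $O\ni x$ contains some $W_U^2(x)=xUU$ by continuity of the group operations. Only the countability of the index set is missing, and the group $\Sigma$ of Example~\ref{ex:sigma} is not a $D$-space.

\emph{Compactness of $K(x)$} (twice in Step~1). Without it every space would qualify, with $W_n=X\times X$ and $K(x)=X$.

\emph{The $T_1$ axiom} (Lemma~\ref{lem:greedy}). The two-point indiscrete space $X$ satisfies Definition~\ref{def:star} with $W_n=X\times X$ and $K(x)=X$. Its only nonempty closed subset is $X$, which is not discrete.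
\end{remark}

\section{Rectifiable spaces and property $(\star)$}\label{sec:rect}

Let $G$ be rectifiable, with $p,q,e$ as in \eqref{eq:pq}, and let $H\ni e$ be compact with a decreasing outer base $(V_n)$. It is natural to call $y$ \emph{$n$-close} to $x$ if $q(x,y)\in V_n$. Two points need care. This relation need not be symmetric (Example~\ref{ex:line}), so we intersect it with its inverse. And two steps must be controlled. In a group, two steps from $x$ end in $xV_nV_n$, which suggests the compact set $xHH$. The smaller set $xH$ would not do: for $G=(\mathbb R,+)$, $H=[-1,1]$ and $V_n=(-1-2^{-n},1+2^{-n})$, two steps from $x$ reach every point of $[x-2,x+2]$. Without associativity we cannot first form $V_nV_n$ near $e$ and then translate it to $x$. We follow the steps one at a time instead, replacing $xHH$ by $p(p(\{x\}\times H)\times H)$. After the first step the starting point ranges over a neighborhood of a compact set, so we need the continuity of $p$ uniformly along a product of two compact sets. This is Wallace's theorem, which requires no separation axiom.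

\begin{lemma}[Wallace's theorem]\label{lem:wallace}
Let $A_0\subset X$ and $B_0\subset Y$ be nonempty compact sets and let $P\supset A_0\times B_0$ be open in $X\times Y$. Then there are open $A\supset A_0$ and $B\supset B_0$ with $A\times B\subset P$.
\end{lemma}

\begin{proof}
Fix $a\in A_0$. For $b\in B_0$ choose open $A_{a,b}\ni a$ and $B_{a,b}\ni b$ with $A_{a,b}\times B_{a,b}\subset P$. Finitely many $B_{a,b}$ cover $B_0$; let $B_a$ be their union and $A_a$ the intersection of the corresponding $A_{a,b}$. Then $a\in A_a$, $B_0\subset B_a$ and $A_a\times B_a\subset P$. Finitely many $A_a$ cover $A_0$; let $A$ be their union and $B$ the intersection of the corresponding $B_a$.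
\end{proof}

\begin{proposition}\label{prop:rect}
Let $G$ be a rectifiable space that contains a nonempty compact set with a countable outer base. Then $G$ has property $(\star)$. In particular, every rectifiable $p$-space has property $(\star)$.
\end{proposition}

\begin{proof}
Let $H'$ be such a compact set and fix $a\in H'$. The homeomorphism $q(a,\cdot)$ of $G$ sends $a$ to $e$, so it carries $H'$ to a compact set $H\ni e$ with a countable outer base, which we take decreasing: $V_0\supset V_1\supset\cdots\supset H$. Put
\[
W_n=\{(x,y)\in G\times G:\ q(x,y)\in V_n\ \text{and}\ q(y,x)\in V_n\}.
\]
This relation is symmetric and decreases with $n$. It is open in $G\times G$ by continuity of $q$, so each section $W_n(x)$ is open. It contains the diagonal because $q(x,x)=e\in V_n$. Define $K_0(x)=\{x\}$ and $K_{j+1}(x)=p(K_j(x)\times H)$. These sets are nonempty and compact, as continuous images of products of two nonempty compact sets.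

We show by induction on $j$ that every open $O\supset K_j(x)$ contains $W_n^j(x)$ for some $n$. Since $W_{n+1}\subset W_n$ implies $W_{n+1}^j(x)\subset W_n^j(x)$, the inclusion then holds for all larger $n$ as well. For $j=0$ we have $W_n^0(x)=\{x\}=K_0(x)$.

Let $O\supset K_{j+1}(x)$ be open. Then $p^{-1}(O)$ is open in $G\times G$ and contains $K_j(x)\times H$. By Lemma~\ref{lem:wallace} there are open $A\supset K_j(x)$ and $B\supset H$ with $p(A\times B)\subset O$. The induction hypothesis gives $W_n^j(x)\subset A$ for all large $n$, and $V_n\subset B$ for all large $n$ because $(V_n)$ is a decreasing outer base of $H$. Fix $n$ with both inclusions. If $z\in W_n^{j+1}(x)$, take $y\in W_n^j(x)$ with $z\in W_n(y)$. Then $y\in A$ and $q(y,z)\in V_n\subset B$, so by \eqref{eq:pq}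
\[
z=p(y,q(y,z))\in p(A\times B)\subset O .
\]
The case $j=2$ gives $(\star)$ with $K(x)=K_2(x)$. The last statement follows from Lemma~\ref{lem:p}, since $G\ni e$ is nonempty.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A rectifiable $p$-space has property $(\star)$ by Proposition~\ref{prop:rect}, and it is a $D$-space by Theorem~\ref{thm:star}.
\end{proof}

The Tychonoff property and the compactification $\beta G$ were used only in Lemma~\ref{lem:p}, to produce one compact set with a countable outer base. The first statement of Proposition~\ref{prop:rect} and Theorem~\ref{thm:star} therefore give the conclusion under a weaker hypothesis.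

\begin{corollary}\label{cor:weak}
Let $G$ be a rectifiable $T_1$ space that contains a nonempty compact set with a countable outer base of open sets. Then $G$ is a $D$-space.
\end{corollary}

\begin{thebibliography}{1}

\bibitem{BL}
Meng Bao and Fucai Lin,
\emph{Feathered gyrogroups and gyrogroups with countable pseudocharacter},
arXiv:1911.12938 (2019).

\end{thebibliography}
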